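\title{Homeomorphisms with the specification property on the Cantor fan and on continuum many smooth fans}

\begin{abstract}
The Lelek fan admits a homeomorphism with the specification property. We show that it is not the only smooth fan that does. The Cantor fan admits such a homeomorphism, and so do exactly $2^{\aleph_0}$ pairwise non-homeomorphic smooth fans. The homeomorphisms are factors of one skew product over a full shift whose fiber maps are governed, at different heights, by independent coordinates of the base. This lets a tracing orbit stop at a bounded height while the orbit it traces converges to the set of endpoints. We also show that every smooth fan is contained, as a pointwise fixed subfan, in a smooth fan with such a homeomorphism, with a prescribed trace of the closure of the endpoint set.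
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{Fans}
A \emph{continuum} is a nonempty compact connected metric space. It is \emph{hereditarily unicoherent} if any two of its subcontinua have connected (possibly empty) intersection. In such a space two points are joined by at most one arc: the intersection of two arcs with the same endpoints is a connected subset of each arc containing both endpoints, so it equals both arcs. A \emph{ramification point} of a continuum $X$ is a point that is the common endpoint of three arcs in $X$ that are otherwise pairwise disjoint. A \emph{fan} is a hereditarily unicoherent, arcwise connected continuum $X$ with exactly one ramification point $v$, the \emph{top} of $X$. For $x\in X$ we write $[v,x]$ for the arc from $v$ to $x$, with $[v,v]=\{v\}$. The fan is \emph{smooth} if $x_n\to x$ implies $[v,x_n]\to[v,x]$ in the Hausdorff metric, that is, for each $\varepsilon>0$ and all large $n$ each of the two sets lies in the $\varepsilon$-neighborhood of the other. An \emph{endpoint} of $X$ is a point $e$ that is an endpoint of every arc in $X$ containing $e$. We write $E(X)$ for the set of endpoints, and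 we call the arcs $[v,e]$ with $e\in E(X)$ the \emph{legs} of $X$.

Two smooth fans lie at opposite extremes. The \emph{Cantor fan} is the cone $(C\times[0,1])/(C\times\{0\})$ over a Cantor set $C$, and its endpoints form the closed set $C\times\{1\}$. The \emph{Lelek fan} is a smooth fan whose set of endpoints is dense; such a fan exists and is unique up to homeomorphism.

\subsection*{Specification}
Let $(X,d)$ be a compact metric space and $f\colon X\to X$ a continuous map. Then $f$ has the \emph{specification property} if for every $\varepsilon>0$ there is $N\in\mathbb N$ such that the following holds. Whenever $x_1,\dots,x_n\in X$ and $a_1\le b_1<a_2\le b_2<\dots<a_n\le b_n$ are nonnegative integers with $a_{i+1}-b_i\ge N$ for $1\le i<n$, there is $y\in X$ with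
\[
d\bigl(f^j(y),f^j(x_i)\bigr)<\varepsilon\qquad\text{for all } i\in\{1,\dots,n\} \text{ and } j\in\{a_i,\dots,b_i\}.
\]
We say that $y$ \emph{traces} the given orbit segments. The force of the definition is that the transition time $N$ depends on $\varepsilon$ alone, and not on the points or on the lengths $b_i-a_i$ of the segments. A homeomorphism $f$ has \emph{periodic specification} if, in addition, for every integer $p\ge b_n-a_1+N$ the point $y$ can be chosen with $f^p(y)=y$. Periodic specification implies specification.

\subsection*{The question}
It is known that the Lelek fan admits a homeomorphism with the specification property. The following question is posed in \cite{EKKMN}.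

\begin{quote}
\emph{Is the Lelek fan the only smooth fan that admits homeomorphisms with the specification property?}
\end{quote}

There is reason to expect a positive answer. A homeomorphism of a fan has little freedom: it fixes the top, permutes the endpoints, and maps each leg onto a leg preserving the order from top to endpoint. In particular $\overline{E(X)}$ is invariant, and this leaves two possibilities.

\begin{proposition}\label{prop:dichotomy}
If a smooth fan $X$ admits a homeomorphism with the specification property, then either $X$ is the Lelek fan or $\overline{E(X)}$ is nowhere dense in $X$.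
\end{proposition}

In the second case an orbit segment may run toward the invariant set $\overline{E(X)}$ for a very long time. A point that traces it is dragged along, and must nevertheless be able to reach any part of $X$ within $N$ further steps. For the most natural candidate on the Cantor fan this is impossible (Example~\ref{ex:translation}). Still, the answer to the question is no.

\begin{theorem}\label{thm:cantor}
The Cantor fan admits a homeomorphism with periodic specification, hence with the specification property. Its endpoint set is closed and not dense, so it is a smooth fan that is not homeomorphic to the Lelek fan.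
\end{theorem}

The second alternative of Proposition~\ref{prop:dichotomy} occurs in many other ways: one can prescribe a pointwise fixed subfan and the trace of $\overline{E(X)}$ on it.

\begin{theorem}\label{thm:trace}
Let $Y$ be a smooth fan with top $v$, or an arc with a chosen endpoint $v$; in the second case let $E(Y)$ consist of the other endpoint. Let $S\subseteq Y$ be any closed set with $E(Y)\subseteq S$. Then there are a smooth fan $X\supseteq Y$ with top $v$ and a homeomorphism $f$ of $X$ with periodic specification such that $f|_Y=\mathrm{id}$, the set $\overline{E(X)}$ is nowhere dense in $X$, and $\overline{E(X)}\cap Y=S$.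
\end{theorem}

\begin{theorem}\label{thm:many}
There are exactly $2^{\aleph_0}$ homeomorphism types of smooth fans $X$ that admit a homeomorphism with the specification property and have $\overline{E(X)}$ nowhere dense. The same holds with periodic specification in place of specification.
\end{theorem}

We do not claim a complete classification of the smooth fans that admit such homeomorphisms.

All the homeomorphisms are factors of a single skew product $F$ on a Cantor set times an interval. Section~\ref{sec:first} explains the idea behind $F$, and Section~\ref{sec:skew} constructs it and proves Theorem~\ref{thm:cantor}. Sections~\ref{sec:trace} and~\ref{sec:many} prove Theorems~\ref{thm:trace} and~\ref{thm:many} by gluing together fibers that $F$ fixes pointwise. Sections~\ref{sec:spec} and~\ref{sec:cones} collect the tools from dynamics and from continuum theory.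

\section{Factors, shifts, and the dichotomy}\label{sec:spec}

We use the following standard facts. A space is \emph{zero-dimensional} if it has a base of clopen sets.

\begin{enumerate}
\item[(F1)] If an equivalence relation on a compact metric space $W$ is closed in $W\times W$, then the quotient space is compact and metrizable.
\item[(F2)] A compact metric space is zero-dimensional if and only if any two of its points are separated by a clopen set. In such a space any two disjoint closed sets are separated by a clopen set, and every nonempty connected subset is a point.
\item[(F3)] A \emph{Cantor set} is a nonempty compact metrizable zero-dimensional space without isolated points. Any two Cantor sets are homeomorphic, and a countable product of Cantor sets is a Cantor set.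
\item[(F4)] (Alexandroff--Hausdorff theorem.) Every nonempty compact metric space is a continuous image of a Cantor set.
\item[(F5)] Let $d$ be a compatible metric on a countable product $\Pi$ of compact metric spaces, and let $\varepsilon>0$. Then there is a finite set of coordinates such that any two points of $\Pi$ that agree in these coordinates are at distance less than $\varepsilon$.
\end{enumerate}

To see (F5), enumerate the coordinates. The sets of pairs that agree in the first $m$ coordinates are compact, decrease with $m$, and have the diagonal as intersection, so one of them lies in the open set $\{d<\varepsilon\}$.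

\begin{lemma}[Factors]\label{lem:factor}
Let $Q\colon W\to X$ be a continuous surjection of compact metric spaces, and let $F$ be a homeomorphism of $W$ such that $Q(w)=Q(w')$ if and only if $Q(F(w))=Q(F(w'))$. Then there is a homeomorphism $f$ of $X$ with $f\circ Q=Q\circ F$. If $F$ has specification, or periodic specification, then so has $f$.
\end{lemma}

\begin{proof}
By hypothesis $f(Q(w))=Q(F(w))$ defines a bijection of $X$. For closed $A\subseteq X$ the set $f^{-1}(A)=Q(F^{-1}(Q^{-1}(A)))$ is compact, so $f$ is continuous, and a continuous bijection of a compact metric space is a homeomorphism. Given $\varepsilon>0$, choose $\delta>0$ such that $Q$ maps $\delta$-close points to $\varepsilon$-close points, and let $N$ be the constant for $F$ and $\delta$. Given $x_i$, $a_i$, $b_i$, pick $w_i\in Q^{-1}(x_i)$ and a point $w$ that $\delta$-traces the segments of the $w_i$. Since $f^j\circ Q=Q\circ F^j$, the point $y=Q(w)$ $\varepsilon$-traces the segments of the $x_i$, and $F^p(w)=w$ implies $f^p(y)=y$.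
\end{proof}

Taking for $Q$ the identity map between two compatible metrics, we see that both properties are independent of the metric.

\begin{example}[The full shift]\label{ex:shift}
Let $\mathcal A$ be a compact metric space and $\sigma$ the shift on $\mathcal A^{\mathbb Z}$, $(\sigma c)_j=c_{j+1}$. Given $\varepsilon$, (F5) gives $w\in\mathbb N$ such that sequences that agree on $[-w,w]$ are $\varepsilon$-close. Put $N=2w+1$. The windows $[a_i-w,b_i+w]$ are pairwise disjoint and lie in $[a_1-w,a_1-w+p)$ when $p\ge b_n-a_1+N$. Copy the symbols of $x_i$ on the $i$th window, fill the rest of $[a_1-w,a_1-w+p)$ arbitrarily, and extend $p$-periodically. The result traces the segments, so $\sigma$ has periodic specification. The proof of Proposition~\ref{prop:F} is this argument with a height coordinate carried along.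
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:dichotomy}]
Let $f$ be a homeomorphism of $X$ with specification. We first show that $f$ is \emph{transitive}: for nonempty open $U,V\subseteq X$ some $f^N(U)$ meets $V$. Choose $x$, $z$ and $\varepsilon$ such that $U$ contains the $\varepsilon$-ball about $x$ and $V$ the $\varepsilon$-ball about $z$. Let $N$ be a constant for $\varepsilon$; a larger constant also works, so let $N\ge1$. Apply the definition to $x_1=x$, $a_1=b_1=0$ and $x_2=f^{-N}(z)$, $a_2=b_2=N$. The tracing point $y$ satisfies $y\in U$ and $f^N(y)\in V$.

Since $f(E(X))=E(X)$, we have $f(\overline{E(X)})=\overline{E(X)}$. If this closed set had nonempty interior $U$ and nonempty complement $V$, then $f^j(U)\cap V=\emptyset$ for all $j\ge0$, contrary to transitivity. So either $\overline{E(X)}=X$, and $X$ is the Lelek fan by its definition and uniqueness, or $\overline{E(X)}$ has empty interior.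
\end{proof}

\section{Fans inside cones}\label{sec:cones}

Every fan that we construct will appear as a subset of a cone, and one lemma will identify it as a smooth fan and describe its endpoints. For a compact metrizable space $Z$ let
\[
\operatorname{Cone}(Z)=(Z\times[0,1])/(Z\times\{0\}),
\]
which is compact and metrizable by (F1). The class of $Z\times\{0\}$ is the \emph{apex} $v$. We write $(z,t)$ also for the class of $(z,t)$ and call $t$ its \emph{height}; it is a continuous function on the cone. The quotient map identifies $Z\times(0,1]$ with the open set $\operatorname{Cone}(Z)\setminus\{v\}$, and by compactness of $Z$ the sets $\{t<\delta\}$ form a neighborhood base at $v$. For $x=(z,t)$ the \emph{segment} $[v,x]$ is the image of $\{z\}\times[0,t]$.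

\begin{lemma}\label{lem:cone}
Let $Z$ be compact, metrizable and zero-dimensional.
\begin{enumerate}
\item[(a)] A connected subset of $\operatorname{Cone}(Z)$ that misses $v$ lies in one fiber $\{z\}\times(0,1]$. A subcontinuum that contains $v$ and $x$ contains the segment $[v,x]$.
\item[(b)] Let $X\subseteq\operatorname{Cone}(Z)$ be closed and a union of segments, and suppose that $X$ contains points other than $v$ over at least three points of $Z$. Then $X$ is a smooth fan with top $v$, and $E(X)=\{(z,\ell(z)):\ell(z)>0\}$, where $\ell(z)=\max\{t:(z,t)\in X\}$.
\end{enumerate}
\end{lemma}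

\begin{proof}
(a) A connected set missing $v$ lies in $Z\times(0,1]$, and its projection to $Z$ is connected, hence at most a point by (F2). Let $K$ be a subcontinuum containing $v$ and $x=(z,t)$, and suppose $(z,r)\notin K$ for some $0<r<t$. As $K$ is closed, there is a clopen $W\ni z$ with $(W\times\{r\})\cap K=\emptyset$. Then $K\cap(W\times(r,1])=K\cap(W\times[r,1])$ is open and closed in $K$, contains $x$ and misses $v$. This contradicts the connectedness of $K$.

(b) \emph{Hereditary unicoherence.} Let $K,L$ be subcontinua of $X$. If both contain $v$, then by (a) $K\cap L$ contains $[v,x]$ with each of its points $x$, so it is connected. Otherwise, say, $K$ misses $v$ and is an interval in the arc $T=[v,(z,1)]$ for some $z$. The set $L\cap T$ is connected: it is a union of segments if $v\in L$, and if $v\notin L$ it is $L$ or empty. So $K\cap L=K\cap(L\cap T)$ is an intersection of two connected subsets of an arc, which is connected.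

\emph{The top.} The set $X$ is compact and arcwise connected, and three segments over different points of $Z$ show that $v$ is a ramification point. Let $x\ne v$. Short initial pieces of three arcs starting at $x$ avoid $v$, so they lie in the fiber of $x$. Two of them leave $x$ on the same side of this interval and overlap. Hence $x$ is not a ramification point, $X$ is a fan with top $v$, and the segments are the arcs $[v,x]$.

\emph{Smoothness.} Let $x_n\to x$. If $x=v$, the heights $t_n$ of $x_n$ tend to $0$ and $[v,x_n]\subseteq\{t\le t_n\}$, so $[v,x_n]\to\{v\}$. Otherwise $x=(z,t)$ with $t>0$ and $x_n=(z_n,t_n)$ with $z_n\to z$, $t_n\to t$. Then $\{z_n\}\times[0,t_n]\to\{z\}\times[0,t]$ in the Hausdorff metric of $Z\times[0,1]$, and the uniformly continuous quotient map preserves this convergence.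

\emph{Endpoints.} Let $x=(z,\ell(z))$ with $\ell(z)>0$. If $x$ lay on an arc without being its endpoint, a short subarc around $x$ would be an interval in $\{z\}\times(0,\ell(z)]$ with its highest point $x$ in its interior, which is impossible. So $x\in E(X)$. A point $(z,t)$ with $0<t<\ell(z)$ is interior to the arc $[v,(z,\ell(z))]$, and $v$ is interior to the union of two legs.
\end{proof}

Zero-dimensionality of $Z$ enters through (a) only, and it cannot be dropped: the cone over an arc is a disk, and a circle in it is a union of two arcs that meet in two points.

\section{A first attempt, and what must change}\label{sec:first}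

By (F3) the Cantor fan is the cone over any Cantor set $\Sigma$. Let $\overline{\mathbb R}=[-\infty,\infty]$, an arc, and view the Cantor fan as $\Sigma\times\overline{\mathbb R}$ with $\Sigma\times\{-\infty\}$ collapsed to the top. The endpoints are then at height $+\infty$. It is natural to take for $\Sigma$ a full shift, which has specification, and to let the current symbol decide how the height moves. We want a whole interval of possible moves, so that every height can be reached from every other, while the alphabet must be zero-dimensional for the cone to be a fan. So fix once and for all a Cantor set $D$, a continuous surjection $\varphi\colon D\to[-1,1]$ given by (F4), and a point $o\in D$ with $\varphi(o)=0$.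

\begin{example}\label{ex:translation}
On $D^{\mathbb Z}\times\overline{\mathbb R}$ let $T(c,s)=(\sigma c,\,s+\varphi(c_0))$, and let $\hat T$ be the induced homeomorphism of the Cantor fan. By choosing symbols one can move any real height $s$ to any real height $s'$ in any number of steps that is at least $|s-s'|$. Yet $\hat T$ does not have specification.

The set $H=D^{\mathbb Z}\times[0,\infty]$ is compact and misses the top. So there is $\varepsilon>0$ such that every point within $\varepsilon$ of a point $(c,s)\in H$ has the form $(c',s')$ with $s'>-\infty$ and $|\varphi(c'_0)-\varphi(c_0)|<\frac12$, and moreover $|s'|<1$ if $s=0$. Let $N\ge1$ be arbitrary and $L=2N+4$. Let $c^+$ be a constant sequence with $\varphi(c^+_0)=1$, and take $x_1=(c^+,0)$, $a_1=0$, $b_1=L$, and $x_2=\hat T^{-(L+N)}(c^+,0)$, $a_2=b_2=L+N$. The first segment lies in $H$. If $y$ traced both segments, its heights $s_j$ would satisfy $|s_0|<1$ and $s_{j+1}>s_j+\frac12$ for $0\le j<L$, so $s_L>\frac L2-1=N+1$. Each step lowers the height by at most $1$, so $s_{L+N}>1$, whereas tracing $x_2$ requires $|s_{L+N}|<1$.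
\end{example}

The example shows what is needed. The tracing orbit can travel only a bounded distance in $N$ steps, so it has to stop rising at some height $M=M(\varepsilon)$ while the traced orbit goes on to $+\infty$. In the height coordinate this costs nothing, because $[M,\infty]$ has small diameter in $\overline{\mathbb R}$ when $M$ is large. The obstacle is in the base: to stop, the orbit must change the symbol that pushes it upward, and for $T$ that change is visible at scale $\varepsilon$.

The remedy is to give each range of heights a control of its own. A symbol will be a whole sequence $\omega=(\omega(k))_{k\in\mathbb Z}\in D^{\mathbb Z}$, and $\omega(k)$ will act only on heights in $I_k=[k-1,k+1]$. By (F5), at scale $\varepsilon$ only finitely many controls are visible, so for large $M$ the controls $\omega(\pm M)$ may be changed at will. To make independent controls fit together into a homeomorphism of the line, each must fix the ends of its interval. These fixed points would be barriers, so we use two staggered families of intervals, one after the other.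

\section{The skew product}\label{sec:skew}

\subsection*{Fiber maps}
On each interval we use a copy of the translations of Example~\ref{ex:translation}. Let $h\colon[-1,1]\to\overline{\mathbb R}$ be the increasing homeomorphism
\[
h(x)=-\operatorname{sgn}(x)\log_2(1-|x|),\qquad h^{-1}(\xi)=\operatorname{sgn}(\xi)\bigl(1-2^{-|\xi|}\bigr),
\]
so $h(0)=0$, $h(\pm\frac12)=\pm1$, $h(\pm1)=\pm\infty$. For $r\in\mathbb R$ put
\[
\psi^r(x)=h^{-1}\bigl(h(x)+r\bigr),\qquad x\in[-1,1].
\]
Each $\psi^r$ is an increasing homeomorphism of $[-1,1]$ fixing $\pm1$, and $\psi^0=\mathrm{id}$. The map $(r,x)\mapsto\psi^r(x)$ is continuous because $(r,\xi)\mapsto\xi+r$ is continuous on $\mathbb R\times\overline{\mathbb R}$. For $x,x'\in(-1,1)$ we have $\psi^r(x)=x'$ with $r=h(x')-h(x)$.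

For $\omega\in D^{\mathbb Z}$ define $P_\omega,R_\omega\colon\overline{\mathbb R}\to\overline{\mathbb R}$, both fixing $\pm\infty$, by
\[
P_\omega(k+x)=k+\psi^{\varphi(\omega(k))}(x)\quad(k\text{ even}),\qquad
R_\omega(k+x)=k+\psi^{\varphi(\omega(k))}(x)\quad(k\text{ odd}),
\]
for $x\in[-1,1]$; see Figure~\ref{fig:stagger}. The intervals $I_k$ with $k$ even cover $\mathbb R$ and overlap only in odd integers, which both adjacent formulas fix. So $P_\omega$ is a well-defined increasing homeomorphism that fixes the odd integers and depends only on the even-indexed controls. With the parities exchanged, $R_\omega$ is an increasing homeomorphism that fixes the even integers and depends only on the odd-indexed controls. Put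
\[
g_\omega=R_\omega\circ P_\omega .
\]
The map $(\omega,s)\mapsto P_\omega(s)$ is continuous. Indeed, it is continuous on each of the sets $D^{\mathbb Z}\times I_k$ with $k$ even, which form a locally finite closed cover of $D^{\mathbb Z}\times\mathbb R$; and at $s=\pm\infty$ it is continuous because $P_\omega$ maps each such $I_k$ to itself, so $|P_\omega(s)-s|\le2$ for real $s$. The same argument with odd $k$ applies to $R_\omega$, hence $(\omega,s)\mapsto g_\omega(s)$ is continuous.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.85cm]
\draw[<->] (-4.6,0)--(4.6,0);
\foreach \k in {-4,...,4} \draw (\k,0.08)--(\k,-0.08) node[below] {\small $\k$};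
\draw (-4.6,1)--(4.6,1);
\draw (-4.6,2)--(4.6,2);
\draw[very thick] (2,2)--(4,2) (-4,2)--(-2,2);
\draw[dashed] (3,0)--(3,2) (-3,0)--(-3,2);
\foreach \k in {-3,-1,1,3} \fill (\k,1) circle (2pt);
\foreach \k in {-4,-2,0,2,4} \fill (\k,2) circle (2pt);
\foreach \k in {-4,-2,0,2,4} \node[above] at (\k,1) {\small $\omega(\k)$};
\foreach \k in {-3,-1,1,3} \node[above] at (\k,2) {\small $\omega(\k)$};
\node[left] at (-4.6,1) {$P_\omega$};
\node[left] at (-4.6,2) {$R_\omega$};
\end{tikzpicture}
\caption{The two staggered maps whose composition $g_\omega=R_\omega\circ P_\omega$ moves the height. Dots are points fixed by $P_\omega$ (odd integers) or by $R_\omega$ (even integers) for every $\omega$, and between consecutive dots the map depends on the single control shown. The dashed levels $\pm3$ can be crossed only by $R_\omega$, on the two thick intervals, so the controls $\omega(\pm3)$ alone suffice to keep an orbit in $[-3,3]$.}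
\label{fig:stagger}
\end{figure}

\begin{example}\label{ex:clip}
Let $\varphi(\omega(k))=1$ for all $k$, so every control pushes upward with full strength. We have $\psi^1(-\frac12)=0$, $\psi^1(0)=\frac12$ and $\psi^1(\frac12)=\frac34$. Therefore
\[
0\overset{P}{\longmapsto}\tfrac12\overset{R}{\longmapsto}1,\qquad
1\overset{P}{\longmapsto}1\overset{R}{\longmapsto}\tfrac32,\qquad
\tfrac32\overset{P}{\longmapsto}2\overset{R}{\longmapsto}2 .
\]
Since $g_\omega$ commutes with translation by $2$, the $g_\omega$-orbit of $0$ is $0,1,\frac32,2,3,\frac72,4,\dots$, and it tends to $+\infty$. To stop it at height $3$, replace $\omega(3)$ by $o$ from the moment it arrives there: $P_\omega$ fixes the odd integer $3$ anyway, and now the second map is the identity on $I_3$. The new orbit is $0,1,\frac32,2,3,3,3,\dots$, and only one control has changed.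

An orbit may also jump over the level at which we want to stop it. Take the level $1$ and $s=\frac12$. Then $P_\omega(\frac12)=\frac34$, and $h(-\frac14)=\log_2\frac34$ gives $R_\omega(\frac34)=1+h^{-1}(\log_2\frac32)=\frac43$. To land at $1$ exactly we need the weaker push $r=h(0)-h(-\frac14)=\log_2\frac43$, which is available because $\varphi$ maps onto the whole interval $[-1,1]$.
\end{example}

The next lemma says that this can always be done. For an odd integer $M\ge1$ let $\chi(s)=\max(-M,\min(M,s))$ be the retraction of $\overline{\mathbb R}$ onto $[-M,M]$.

\begin{lemma}[Clipping]\label{lem:clip}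
Let $M\ge1$ be odd. For all $\omega\in D^{\mathbb Z}$ and $s\in\overline{\mathbb R}$ there is $\omega'\in D^{\mathbb Z}$ with $\omega'(k)=\omega(k)$ for all $k\notin\{M,-M\}$ and $g_{\omega'}(\chi(s))=\chi(g_\omega(s))$.
\end{lemma}

\begin{proof}
Here the parity of $M$ is used twice. First, $P_{\omega'}=P_\omega$ for every $\omega'$ that differs from $\omega$ only at $\pm M$. Second, $P_\omega$ fixes $\pm M$, and an increasing map commutes with $\max$ and $\min$, so $P_\omega\circ\chi=\chi\circ P_\omega$. With $u=P_\omega(s)$ it remains to achieve
\begin{equation}\label{eq:clip}
R_{\omega'}(\chi(u))=\chi(R_\omega(u)).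
\end{equation}
The map $R_\omega$ fixes the even integers $\pm(M-1)$ and $\pm(M+1)$, so $u$ and $R_\omega(u)$ lie in the same one of the following ranges.

If $|u|\le M-1$, then $\chi$ fixes $u$ and $R_\omega(u)$, and $\omega'=\omega$ works.

If $u\ge M+1$, then $\chi(u)=\chi(R_\omega(u))=M$. Put $\omega'(M)=o$, so that $R_{\omega'}(M)=M$. If $u\le-M-1$, put $\omega'(-M)=o$, so that $R_{\omega'}(-M)=-M$.

If $M-1<u<M+1$, write $u=M+x$ with $|x|<1$ and $r_0=\varphi(\omega(M))$. Then $\chi(u)=M+\min(x,0)$ and $\chi(R_\omega(u))=M+\min(\psi^{r_0}(x),0)$. Since $h$ is increasing and $h(0)=0$, the number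
\[
r=h\bigl(\min(\psi^{r_0}(x),0)\bigr)-h\bigl(\min(x,0)\bigr)=\min\bigl(h(x)+r_0,0\bigr)-\min\bigl(h(x),0\bigr)
\]
satisfies $\psi^r(\min(x,0))=\min(\psi^{r_0}(x),0)$. The function $\xi\mapsto\min(\xi,0)$ is $1$-Lipschitz, so $|r|\le|r_0|\le1$. Choose $\omega'(M)\in\varphi^{-1}(r)$ and leave the other controls unchanged; then \eqref{eq:clip} holds.

If $-M-1<u<-M+1$, write $u=-M+x$ with $|x|<1$ and $r_0=\varphi(\omega(-M))$. Now $\chi(u)=-M+\max(x,0)$ and $\chi(R_\omega(u))=-M+\max(\psi^{r_0}(x),0)$. The number $r=\max(h(x)+r_0,0)-\max(h(x),0)$ has $|r|\le|r_0|\le1$ and $\psi^r(\max(x,0))=\max(\psi^{r_0}(x),0)$, and we choose $\omega'(-M)\in\varphi^{-1}(r)$.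
\end{proof}

Clipping keeps the tracing orbit in $[-M,M]$. Between two segments we must move it from one given height in $[-M,M]$ to another, in a time bounded in terms of $M$.

\begin{lemma}[Steering]\label{lem:steer}
Let $M\ge1$ be an integer, $s,s'\in[-M,M]$ and $L\ge4M$. Then there are $\omega_1,\dots,\omega_L\in D^{\mathbb Z}$ with $g_{\omega_L}\circ\dots\circ g_{\omega_1}(s)=s'$.
\end{lemma}

\begin{proof}
Suppose first that $s$ and $s'$ lie in one interval $[k,k+\frac12]$ or $[k-\frac12,k]$ with $k\in\mathbb Z$. Then $h(s-k)$ and $h(s'-k)$ both lie in $[0,1]$ or both in $[-1,0]$, so $r=h(s'-k)-h(s-k)\in[-1,1]$. Let $\omega(k)\in\varphi^{-1}(r)$ and $\omega(k')=o$ for $k'\ne k$. One of $P_\omega,R_\omega$ is the identity and the other maps $s$ to $s'$, so $g_\omega(s)=s'$.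

In general, list $s$, then the multiples of $\frac12$ strictly between $s$ and $s'$ in monotone order, then $s'$. There are at most $4M-1$ multiples of $\frac12$ in $(-M,M)$, so this chain has at most $4M$ steps, each within an interval of the kind above. Fill the remaining steps with the constant control $\omega\equiv o$, for which $g_\omega=\mathrm{id}$.
\end{proof}

Both $P_\omega$ and $R_\omega$ are needed here: under the maps $P_\omega$ alone, a height in $[-1,1]$ never leaves $[-1,1]$.

\subsection*{The map $F$}
Let $B$ be a Cantor set, $\mathcal A=B\times D^{\mathbb Z}$ and $\Sigma=\mathcal A^{\mathbb Z}$, a Cantor set by (F3), with the shift $\sigma$. We write the symbols of $c\in\Sigma$ as $c_j=(\tau_j,\omega_j)$ and call $\tau_j\in B$ the \emph{label}. Labels do not influence the height; they are needed only in Section~\ref{sec:trace}. Define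
\[
F\colon\Sigma\times\overline{\mathbb R}\to\Sigma\times\overline{\mathbb R},\qquad F(c,s)=\bigl(\sigma c,\,g_{\omega_0}(s)\bigr).
\]
The map $F$ is continuous and bijective, with $F^{-1}(c,s)=(\sigma^{-1}c,g_{\omega_{-1}}^{-1}(s))$, so it is a homeomorphism of the compact metrizable space $\Sigma\times\overline{\mathbb R}$.

\begin{proposition}\label{prop:F}
The homeomorphism $F$ has periodic specification.
\end{proposition}

\begin{proof}
Fix an increasing homeomorphism $\kappa\colon\overline{\mathbb R}\to[0,1]$, the metric $\rho(s,s')=|\kappa(s)-\kappa(s')|$, a metric $d_\Sigma$ on $\Sigma$, and use $\max(d_\Sigma,\rho)$ on the product. Let $\varepsilon>0$.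

\emph{Constants.} View $\Sigma$ as a product with coordinates $\tau_j\in B$ and $\omega_j(k)\in D$. By (F5) there are $w,K\in\mathbb N$ such that $d_\Sigma(c,c')<\varepsilon$ whenever $\tau_l=\tau'_l$ and $\omega_l(k)=\omega'_l(k)$ for all $|l|\le w$, $|k|\le K$. Choose an odd $M>K$ such that $[M,\infty]$ and $[-\infty,-M]$ have $\rho$-diameter less than $\varepsilon$. Then $\rho(\chi(s),s)<\varepsilon$ for all $s$. Put $N=2w+1+4M$.

\emph{Data.} Let $x_i=(c^i,s^i_0)$ and $a_i\le b_i$ ($1\le i\le n$) be as in the definition, and let $p\ge b_n-a_1+N$. For $j\in\mathbb Z$ write $F^j(x_i)=(\sigma^jc^i,s^i_j)$ and $c^i_j=(\tau^i_j,\omega^i_j)$, so that $s^i_{j+1}=g_{\omega^i_j}(s^i_j)$. Put $a_i^-=a_i-w$ and $b_i^+=b_i+w+1$ for $1\le i\le n$, and $a_{n+1}^-=a_1^-+p$. Since $a_{i+1}-b_i\ge N$ for $i<n$ and $a_1+p-b_n\ge N$,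
\[
a_{i+1}^--b_i^+\ \ge\ N-2w-1=4M\qquad(1\le i\le n).
\]

\emph{The tracing orbit.} We define heights $s_j$ for $a_1^-\le j\le a_1^-+p$ and symbols $c_j=(\tau_j,\omega_j)$ for $a_1^-\le j<a_1^-+p$ with $g_{\omega_j}(s_j)=s_{j+1}$.
\begin{itemize}
\item Along the $i$th segment we clip. Put $s_j=\chi(s^i_j)$ for $a_i^-\le j\le b_i^+$. For $a_i^-\le j<b_i^+$ put $\tau_j=\tau^i_j$, and let $\omega_j$ be the sequence that Lemma~\ref{lem:clip} assigns to $\omega^i_j$ and $s^i_j$. Then $g_{\omega_j}(s_j)=\chi(s^i_{j+1})=s_{j+1}$.
\item In the gaps we steer. Put $s_{a_{n+1}^-}=s_{a_1^-}$. For each $i$, both $s_{b_i^+}$ and $s_{a_{i+1}^-}$ lie in $[-M,M]$ and the gap has at least $4M$ steps. Lemma~\ref{lem:steer} gives $\omega_j$ for $b_i^+\le j<a_{i+1}^-$ leading from the first height to the second; let $s_j$ be the intermediate heights and choose the labels arbitrarily.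
\end{itemize}
Extend $(c_j)$ and $(s_j)$ $p$-periodically to all $j\in\mathbb Z$, which is consistent because $s_{a_1^-+p}=s_{a_1^-}$. Let $c=(c_j)_{j\in\mathbb Z}$ and $y=(c,s_0)$. As $g_{\omega_j}(s_j)=s_{j+1}$ for all $j\in\mathbb Z$, we have $F^j(y)=(\sigma^jc,s_j)$, and $F^p(y)=y$.

\emph{Verification.} Let $a_i\le j\le b_i$. For $|l|\le w$ we have $a_i^-\le j+l<b_i^+$, so $c_{j+l}$ and $c^i_{j+l}$ have the same label and the same controls with index $k\ne\pm M$. As $M>K$, this includes all $|k|\le K$, and $d_\Sigma(\sigma^jc,\sigma^jc^i)<\varepsilon$. Also $\rho(s_j,s^i_j)=\rho(\chi(s^i_j),s^i_j)<\varepsilon$.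
\end{proof}

From now on we identify $\overline{\mathbb R}$ with $[0,1]$ by $\kappa$. Thus $F$ is a homeomorphism of $\Sigma\times[0,1]$ that maps $\{c\}\times[0,1]$ onto $\{\sigma c\}\times[0,1]$ by an increasing homeomorphism, and in particular $F(\Sigma\times\{0\})=\Sigma\times\{0\}$.

\begin{proof}[Proof of Theorem~\ref{thm:cantor}]
The quotient map $Q\colon\Sigma\times[0,1]\to\operatorname{Cone}(\Sigma)$ identifies two distinct points exactly when both lie in $\Sigma\times\{0\}$. This set is invariant under $F$ and $F^{-1}$, so by Lemma~\ref{lem:factor} and Proposition~\ref{prop:F} the map $F$ induces a homeomorphism with periodic specification of $\operatorname{Cone}(\Sigma)$, the Cantor fan. By Lemma~\ref{lem:cone}(b) this is a smooth fan with endpoint set $\Sigma\times\{1\}$, which is closed and proper, hence not dense. Homeomorphisms preserve endpoints, so the Cantor fan is not homeomorphic to the Lelek fan.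
\end{proof}

\section{Prescribing the trace of the endpoint closure}\label{sec:trace}

Periodic specification passes to every factor of $F$, so we obtain more fans by finding more equivalence relations that $F$ respects. For $\tau\in B$ let $\iota(\tau)\in\Sigma$ be the constant sequence whose symbol has label $\tau$ and all controls equal to $o$. The shift fixes $\iota(\tau)$ and the fiber map is the identity, so
\begin{equation}\label{eq:fixed}
F(\iota(\tau),t)=(\iota(\tau),t)\qquad(\tau\in B,\ t\in[0,1]).
\end{equation}
The map $\iota$ is an embedding, so $A=\iota(B)$ is closed. It is nowhere dense, because a basic open set of $\Sigma$ restricts only finitely many symbols and so contains a nonconstant sequence. This is the purpose of the labels: they provide a Cantor set of pointwise fixed fibers, and any identification among fixed points is respected by $F$. We shall glue these fibers onto the segments $[v,x]$, $x\in S$, so that their upper ends cover $S$. The remaining fibers stay separate and become legs whose endpoints accumulate on $S$.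

For instance, let $Y=[0,1]$ with $v=0$ and $S=\{\frac12,1\}$. Split $B$ into nonempty clopen sets $B_1,B_2$. Map each fiber over $\iota(B_1)$ linearly onto $[0,\frac12]$ and each fiber over $\iota(B_2)$ onto $[0,1]$, and let the length of the other legs vary continuously. Legs over points near $\iota(B_1)$ then converge to $[0,\frac12]$, so the point $\frac12$, interior to the leg $Y$, is a limit of endpoints.

\begin{proof}[Proof of Theorem~\ref{thm:trace}]
\emph{Step 1: coordinates on $Y$.} A fan is smooth if and only if it embeds in the Cantor fan \cite{Eberhart}. This is the one place where smoothness of $Y$ is used. So if $Y$ is a fan we may assume $Y\subseteq\operatorname{Cone}(C)$ with $C$ a Cantor set. The top of $Y$ is a ramification point of $\operatorname{Cone}(C)$, hence the apex by Lemma~\ref{lem:cone}(b), and $Y$ is a union of segments by Lemma~\ref{lem:cone}(a). Three otherwise disjoint arcs from $v$ are segments over three different points of $C$, so Lemma~\ref{lem:cone}(b) applies to $Y$. If $Y$ is an arc, take it to be a leg $[v,(z_0,1)]$ of $\operatorname{Cone}(C)$. In both cases $E(Y)$ consists of the highest points of $Y$ in those fibers that $Y$ meets,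 so every point of $Y$ lies on $[v,e]$ for some $e\in E(Y)$. Since $E(Y)\subseteq S\subseteq Y$,
\begin{equation}\label{eq:Y}
Y=\bigcup_{x\in S}[v,x].
\end{equation}

Let $\tilde S\subseteq C\times[0,1]$ be the preimage of $S$, which is compact because $S$ is closed. By (F4) there is a continuous surjection $(\pi,\lambda)\colon B\to\tilde S$. It tells us where to glue: the fiber over $\iota(\tau)$ goes to the segment of height $\lambda(\tau)$ over $\pi(\tau)$. Put $C'=\pi(B)$. By \eqref{eq:Y} every point of $Y\setminus\{v\}$ lies over $C'$, so $Y\subseteq\operatorname{Cone}(C')$.

\emph{Step 2: the base of the cone.} Let $q\colon\Sigma\to\Sigma'$ be the quotient map that identifies $\iota(\tau)$ with $\iota(\tau')$ when $\pi(\tau)=\pi(\tau')$, and makes no other identifications. The relation is the union of the diagonal and the compact set $\{(\iota(\tau),\iota(\tau')):\pi(\tau)=\pi(\tau')\}$, so $\Sigma'$ is compact and metrizable by (F1). The assignment $q(\iota(\tau))\mapsto\pi(\tau)$ is a continuous bijection of the compact set $q(A)$ onto $C'$, and we identify $q(A)$ with $C'$ by it. Then $Y\subseteq\operatorname{Cone}(C')\subseteq\operatorname{Cone}(\Sigma')$.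

To apply Lemma~\ref{lem:cone} we need $\Sigma'$ to be zero-dimensional. By (F2) it suffices to separate two points $z\ne z'$ of $\Sigma'$ by a clopen set, and $q(W)$ is clopen whenever $W\subseteq\Sigma$ is clopen and a union of equivalence classes. If one of the points, say $z$, equals $q(c)$ with $c\notin A$, take a clopen $W\ni c$ missing the closed set $A\cup q^{-1}(z')$; its points are alone in their classes. If $z,z'\in C'$, take a clopen $V\subseteq C$ with $z\in V$, $z'\notin V$. The disjoint closed sets $\iota(\pi^{-1}(V))$ and $\iota(\pi^{-1}(C\setminus V))$ cover $A$ and are unions of classes. By (F2) some clopen $W$ contains the first and misses the second, and $W$ is a union of classes. In both cases $q(W)$ contains $z$ and misses $z'$.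

\emph{Step 3: the fan $X$.} We extend the lengths $\lambda$ to all fibers. By Tietze's theorem, a continuous function from a closed subset of a metric space to $[0,1]$ extends continuously to the whole space, so there is a continuous $\hat\lambda\colon\Sigma\to[0,1]$ with $\hat\lambda\circ\iota=\lambda$. If $v\in S$ then $\lambda$ has zeros, and $\hat\lambda$ may vanish outside $A$; collapsing such a fiber to $v$ need not be compatible with $F$. We therefore put
\[
\Lambda(c)=\max\bigl(\hat\lambda(c),\,\min(1,d_\Sigma(c,A))\bigr).
\]
Then $\Lambda\colon\Sigma\to[0,1]$ is continuous, $\Lambda\circ\iota=\lambda$, and $\Lambda>0$ on $\Sigma\setminus A$. Define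
\[
Q\colon\Sigma\times[0,1]\to\operatorname{Cone}(\Sigma'),\qquad Q(c,t)=\bigl(q(c),t\Lambda(c)\bigr),\qquad X=Q(\Sigma\times[0,1]).
\]
The set $X$ is compact, and it is the union of the segments $Q(\{c\}\times[0,1])=[v,(q(c),\Lambda(c))]$. Those with $c\notin A$ are nondegenerate and lie over infinitely many distinct points of $\Sigma'$. By Lemma~\ref{lem:cone}(b), $X$ is a smooth fan with top $v$. Since $Q(\iota(\tau),t)=(\pi(\tau),t\lambda(\tau))$ and $(\pi(\tau),\lambda(\tau))$ runs over $\tilde S$, we obtain from \eqref{eq:Y}
\begin{equation}\label{eq:SY}
Q(A\times\{1\})=S,\qquad Q(A\times[0,1])=Y.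
\end{equation}
For $c\notin A$ and $t>0$ the point $Q(c,t)$ has positive height, lies over $q(c)\notin C'$, and $q^{-1}(q(c))=\{c\}$. Hence
\begin{equation}\label{eq:inj}
c\notin A,\ 0<t\le1\quad\Longrightarrow\quad Q(c,t)\notin Y\ \text{ and }\ Q^{-1}(Q(c,t))=\{(c,t)\}.
\end{equation}

\emph{Step 4: the homeomorphism.} We show that $Q(y)=Q(y')$ implies $Q(F^{\pm1}(y))=Q(F^{\pm1}(y'))$, which gives the hypothesis of Lemma~\ref{lem:factor}. Suppose first that $Q(y)=Q(y')=v$. The set $Q^{-1}(v)$ is the union of $\Sigma\times\{0\}$, which $F^{\pm1}$ preserve, and $\Lambda^{-1}(0)\times[0,1]\subseteq A\times[0,1]$, which $F^{\pm1}$ fix pointwise by \eqref{eq:fixed}. So $Q(F^{\pm1}(y))=v=Q(F^{\pm1}(y'))$. Suppose next that $Q(y)=Q(y')\ne v$ and $y\ne y'$. Both points have positive second coordinate, so by \eqref{eq:inj} both lie in $A\times[0,1]$, and $F^{\pm1}$ fix both. Thus $F$ induces a homeomorphism $f$ of $X$ with $f\circ Q=Q\circ F$, and $f$ has periodic specification by Proposition~\ref{prop:F}. By \eqref{eq:fixed} and \eqref{eq:SY}, $f|_Y=\mathrm{id}$.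

\emph{Step 5: endpoints.} By Lemma~\ref{lem:cone}(b) the endpoints of $X$ are the highest points of $X$ in the fibers that it meets. Over $q(c)$ with $c\notin A$ this is $Q(c,1)$. A point of $X\setminus\{v\}$ over $C'$ comes from $A\times[0,1]$, so it lies in $Y$ by \eqref{eq:SY}; the highest points over $C'$ therefore form $E(Y)$, by Step~1. Thus
\begin{equation}\label{eq:E}
E(X)=Q\bigl((\Sigma\setminus A)\times\{1\}\bigr)\cup E(Y).
\end{equation}
The compact set $Q(\Sigma\times\{1\})$ contains $S\supseteq E(Y)$, hence contains $E(X)$, and $Q((\Sigma\setminus A)\times\{1\})$ is dense in it because $\Sigma\setminus A$ is dense in $\Sigma$. Therefore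
\begin{equation}\label{eq:Ebar}
\overline{E(X)}=Q(\Sigma\times\{1\}).
\end{equation}
By \eqref{eq:inj} and \eqref{eq:SY}, $\overline{E(X)}\cap Y=Q(A\times\{1\})=S$. By \eqref{eq:inj} and \eqref{eq:Ebar},
\begin{equation}\label{eq:out}
c\notin A,\ 0<t<1\quad\Longrightarrow\quad Q(c,t)\notin\overline{E(X)}.
\end{equation}
If $O\subseteq X$ is nonempty and open, then $Q^{-1}(O)$ is nonempty and open, so it contains a point $(c,t)$ with $c\notin A$ and $0<t<1$. By \eqref{eq:out}, $O\not\subseteq\overline{E(X)}$. Hence $\overline{E(X)}$ is nowhere dense.
\end{proof}

\section{Continuum many fans}\label{sec:many}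

The pair $(Y,S)$ need not be recoverable from $X$ in general terms, but when $Y$ is an arc and $S$ is infinite, $Y$ is a topologically distinguished leg of $X$. It then suffices to code a binary sequence in the position of $S$ in $Y$, in a way that no order-preserving homeomorphism can change.

\begin{proof}[Proof of Theorem~\ref{thm:many}]
\emph{Upper bound.} Every compact metric space is homeomorphic to a closed subset of the Hilbert cube. A space with a countable base has at most $2^{\aleph_0}$ closed subsets, since each open set is a union of basic sets. So there are at most $2^{\aleph_0}$ homeomorphism types of compact metric spaces. As periodic specification implies specification, it remains to find $2^{\aleph_0}$ types with periodic specification and nowhere dense endpoint closure.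

\emph{The fans $X_\alpha$.} Let $\mathbb N=\{1,2,\dots\}$. For $\alpha\in\{0,1\}^{\mathbb N}$ put $S_\alpha=\{1\}\cup\bigcup_{n\ge1}J^\alpha_n\subseteq[0,1]$, where
\[
J^\alpha_n=\{1-2^{-n}\}\ \text{ if }\alpha_n=0,\qquad J^\alpha_n=\bigl[1-2^{-n},\,1-2^{-n}+2^{-n-2}\bigr]\ \text{ if }\alpha_n=1.
\]
Since $1-2^{-n}+2^{-n-2}<1-2^{-n}+2^{-n-1}=1-2^{-(n+1)}$, the sets $J^\alpha_n$ are separated by gaps, and they converge to $1$. So $S_\alpha$ is closed and infinite, and its components in increasing order are $J^\alpha_1<J^\alpha_2<\dots<\{1\}$.

Let $X_\alpha$ be the fan constructed in Section~\ref{sec:trace} for $Y=[0,1]$, $v=0$ and $S=S_\alpha$. It has a homeomorphism with periodic specification, and $\overline{E(X_\alpha)}$ is nowhere dense. By \eqref{eq:E} the legs of $X_\alpha$ are $Y$ and the arcs $Q(\{c\}\times[0,1])$ with $c\notin A$. By \eqref{eq:out} each of the latter meets $\overline{E(X_\alpha)}$ in at most two points, namely $v$ and its endpoint, while $Y$ meets it in $S_\alpha$. So $Y$ is the only leg of $X_\alpha$ that meets $\overline{E(X_\alpha)}$ in an infinite set.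

\emph{Distinguishing them.} Let $\Phi\colon X_\alpha\to X_{\alpha'}$ be a homeomorphism. It maps top to top, endpoints onto endpoints, legs onto legs, and $\overline{E(X_\alpha)}$ onto $\overline{E(X_{\alpha'})}$. Hence it maps the distinguished leg onto the distinguished leg, and restricts to a homeomorphism of $[0,1]$ that fixes $0$, so is increasing, and carries $S_\alpha$ onto $S_{\alpha'}$. This map sends components onto components and preserves their order, so by induction it sends $J^\alpha_n$ onto $J^{\alpha'}_n$ for every $n$. Then $J^\alpha_n$ is a point if and only if $J^{\alpha'}_n$ is, that is, $\alpha_n=\alpha'_n$ for all $n$. The fans $X_\alpha$ are therefore pairwise non-homeomorphic, and there are $2^{\aleph_0}$ of them.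
\end{proof}

The upper bound holds for all compact metric spaces, so there are also exactly $2^{\aleph_0}$ homeomorphism types among all smooth fans that admit a homeomorphism with the specification property.

\begin{thebibliography}{9}

\bibitem{Eberhart}
C. Eberhart, \emph{A note on smooth fans}, Colloq. Math. 20 (1969), 89--90.

\bibitem{EKKMN}
Goran Erceg, James Kelly, Judy Kennedy, Christopher Mouron, Van Nall, \emph{The Specification Property on the Lelek Fan}, arXiv:2604.22019 (2026).

\end{thebibliography}
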